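# Countable Traces and Threads: Scattered Spaces of Height $\omega_3$ over $\omega_2$ Isolated Points

## 1. Superatomic rings and the threads of a system

Fix an infinite cardinal $\kappa$. To each countable $P\subseteq\kappa$ attach a family $S_P$ of subsets of $P$, and collect all $A\subseteq\kappa$ whose trace $A\cap P$ is permitted, that is, $A\cap P\in S_P$, for every countable $P$. If the families $S_P$ are tame in the right sense, the collection of all such $A$ is tame too, although it may contain sets that nobody put there on purpose. This collection is the object on which everything turns. First we make it precise.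

**Definition 1 (rings, Cantor schemes, superatomic rings).** A *ring* is a family of sets that contains $\emptyset$ and is closed under $\cup,\cap,\setminus$. A *Cantor scheme* in a ring $\mathcal R$ is a family $\langle A_s:s\in2^{<\omega}\rangle$ of nonempty members of $\mathcal R$ such that $A_{s0},A_{s1}$ are disjoint subsets of $A_s$ for every $s$. A ring is *superatomic* if it has no Cantor scheme.

The ring of finite subsets of a set is superatomic: one of $A_{s0},A_{s1}$ has fewer elements than $A_s$, and this cannot go on forever. The ring of all subsets of an infinite set is not superatomic: copy $2^{<\omega}$ into the set and let $A_s$ be the set of all $t\supseteq s$.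

**Definition 2 (systems and threads).** A *system* on $\kappa$ is a family $S=\langle S_P:P\in[\kappa]^{\le\omega}\rangle$ in which each $S_P$ is a superatomic ring of subsets of $P$. Its *threads* are the members of
$$Th(S)=\{A\subseteq\kappa:\ A\cap P\in S_P\text{ for all }P\in[\kappa]^{\le\omega}\}.$$

**Example 1.** Let $S_P$ consist of the finite subsets of $P$ and their complements in $P$. If $P$ is infinite, two disjoint members of $S_P$ are not both cofinite, so in a Cantor scheme one of $A_0,A_1$ is finite, and below a finite set there is no scheme. So $S$ is a system. If $A\subseteq\kappa$ and $\kappa\setminus A$ are both infinite, a countable $P$ that meets both in an infinite set shows that $A$ is not a thread. So the threads are the finite and the cofinite subsets of $\kappa$.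

**Example 2.** Let $\kappa$ be regular and uncountable, and let $\mathcal B$ be the ring of finite unions of intervals $[\xi,\eta)$ with $\xi\le\eta<\kappa$. For nonempty $E\in\mathcal B$ let $t(E)$ be the largest right endpoint; then $E\subseteq t(E)$, and $E$ contains $[\xi,t(E))$ for some $\xi<t(E)$. If $E_0,E_1\subseteq E$ are nonempty disjoint members of $\mathcal B$, then $t(E_0),t(E_1)\le t(E)$, and they are not both equal to $t(E)$, since otherwise $E_0,E_1$ would share a final piece of $t(E)$. So in a Cantor scheme we could go down along a branch on which $t$ strictly decreases, which is impossible. Hence $\mathcal B$ is superatomic. Put $S_P=\{B\cap P:B\in\mathcal B\}$; this is a system by Lemma 1(b) below. The set $\kappa$ is a thread that is not in $\mathcal B$: a countable $P$ is bounded by some $\eta<\kappa$, and then $\kappa\cap P=[0,\eta)\cap P$.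

**Lemma 1.** (a) $Th(S)$ is a superatomic ring for every system $S$. (b) If $\mathcal B$ is a superatomic ring of subsets of $\kappa$ and $S_P=\{A\cap P:A\in\mathcal B\}$, then $S$ is a system and $\mathcal B\subseteq Th(S)$. (c) A system remains a system in every extension of the universe that has no new $\omega$-sequences of ordinals.

*Proof.* (a) It is a ring because each $S_P$ is one. If $\langle A_s\rangle$ were a Cantor scheme in $Th(S)$, pick $x_s\in A_s$ and let $P=\{x_s:s\in2^{<\omega}\}$, a countable set. Then $\langle A_s\cap P\rangle$ consists of nonempty members of $S_P$ and is a Cantor scheme in $S_P$, a contradiction.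

(b) Clearly $S_P$ is a ring and $\mathcal B\subseteq Th(S)$. Suppose $\langle B_s\cap P\rangle$, with $B_s\in\mathcal B$, is a Cantor scheme in $S_P$. The sets $B_s$ need not be nested or disjoint outside $P$, so correct them: put $B'_\emptyset=B_\emptyset$, $B'_{s0}=B_{s0}\cap B'_s$ and $B'_{s1}=(B_{s1}\cap B'_s)\setminus B'_{s0}$. By induction $B'_s\cap P=B_s\cap P$: if this holds for $s$, then $B'_{s0}\cap P=B_{s0}\cap B_s\cap P=B_{s0}\cap P$, and $B'_{s1}\cap P=(B_{s1}\cap P)\setminus(B_{s0}\cap P)=B_{s1}\cap P$. So all $B'_s$ are nonempty, and $\langle B'_s\rangle$ is a Cantor scheme in $\mathcal B$, a contradiction.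

(c) There are no new countable $P\subseteq\kappa$, and a Cantor scheme in $S_P$ is in essence an $\omega$-sequence of elements of the old set $S_P$, so there are no new ones. $\square$

**Ranks.** We measure the members of a ring by an ordinal.

**Definition 3 (rank).** Let $\mathcal R$ be a ring, $A\in\mathcal R$. Put $\operatorname{rk}_{\mathcal R}(A)\ge0$ iff $A\ne\emptyset$; $\operatorname{rk}_{\mathcal R}(A)\ge\alpha+1$ iff there are pairwise disjoint $A_n\subseteq A$ $(n<\omega)$ in $\mathcal R$ with $\operatorname{rk}_{\mathcal R}(A_n)\ge\alpha$; and for limit $\alpha$, $\operatorname{rk}_{\mathcal R}(A)\ge\alpha$ iff $\operatorname{rk}_{\mathcal R}(A)\ge\beta$ for all $\beta<\alpha$.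

In the ring of finite sets, no $A$ has $\operatorname{rk}(A)\ge1$. In the ring of finite and cofinite subsets of an infinite set, a cofinite $A$ has $\operatorname{rk}(A)\ge1$ (use singletons), but not $\operatorname{rk}(A)\ge2$, since two cofinite sets are not disjoint.

**(R1) Monotonicity.** If $A\subseteq B$ and $\operatorname{rk}(A)\ge\alpha$, then $\operatorname{rk}(B)\ge\alpha$; if $\operatorname{rk}(A)\ge\alpha>\beta$, then $\operatorname{rk}(A)\ge\beta$; if $\mathcal R\subseteq\mathcal R'$ and $\operatorname{rk}_{\mathcal R}(A)\ge\alpha$, then $\operatorname{rk}_{\mathcal R'}(A)\ge\alpha$. The first and third statements are inductions straight from the definition. For the second, induct on $\alpha$; limit $\alpha$ is the definition, and if $\alpha=\gamma+1$, the sets $A_n\subseteq A$ of rank $\ge\gamma$ give $\operatorname{rk}(A)\ge\gamma$ by the first statement, and the induction hypothesis applies to $\beta\le\gamma$.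

**(R2) Unions.** If $\operatorname{rk}(A\cup B)\ge\alpha$, then $\operatorname{rk}(A)\ge\alpha$ or $\operatorname{rk}(B)\ge\alpha$. Induct on $\alpha$; $\alpha=0$ is clear. If $\alpha=\beta+1$ and $A_n\subseteq A\cup B$ are disjoint of rank $\ge\beta$, then by the induction hypothesis one of $A_n\cap A$, $A_n\cap B$ has rank $\ge\beta$ for each $n$, and one side occurs infinitely often. If $\alpha$ is a limit and $\operatorname{rk}(A)\not\ge\beta_1$, $\operatorname{rk}(B)\not\ge\beta_2$ with $\beta_1,\beta_2<\alpha$, then by (R1) both fail at $\max(\beta_1,\beta_2)<\alpha$, against the induction hypothesis.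

**(R3) Superatomic means ranked.** $\mathcal R$ is superatomic iff for every $A\in\mathcal R$ there is an $\alpha$ with $\operatorname{rk}(A)\not\ge\alpha$. Suppose some $A$ has $\operatorname{rk}(A)\ge\alpha$ for all $\alpha$. As $\mathcal R$ is a set, there is $\alpha^*$ such that $\operatorname{rk}(B)\ge\alpha^*$ implies $\operatorname{rk}(B)\ge\alpha$ for all $\alpha$. Each such $B$ has $\operatorname{rk}(B)\ge\alpha^*+1$, so it has two disjoint subsets of rank $\ge\alpha^*$, which are of the same kind. Starting from $A$ we build a Cantor scheme. Conversely, in a Cantor scheme all $A_s$ have rank $\ge\alpha$ for all $\alpha$, by induction on $\alpha$: at successors use the pairwise disjoint subsets $A_{s1},A_{s01},A_{s001},\dots$ of $A_s$.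

So in a superatomic ring each nonempty $A$ has a largest $\alpha$ with $\operatorname{rk}(A)\ge\alpha$: the set of such $\alpha$ is a bounded initial segment of the ordinals by (R1), and it contains its supremum by the limit clause. This $\alpha$ is $\operatorname{rk}(A)$. Put $\operatorname{rk}(\emptyset)=-1$.

**(R4) Degrees.** Let $\mathcal R$ be superatomic and $\operatorname{rk}(A)=\alpha\ge0$. Then there is a largest finite number $\deg(A)\ge1$ such that $A$ contains $\deg(A)$ pairwise disjoint members of $\mathcal R$ of rank $\alpha$. Suppose not, and call a set of rank $\alpha$ unbounded if it contains $n$ disjoint members of rank $\alpha$ for every $n$. An unbounded $A$ contains two disjoint members of rank $\alpha$; if $B$ is one of them, then $B$ and $A\setminus B$ both have rank $\alpha$. One of $B,A\setminus B$ is unbounded: given $2n$ disjoint rank-$\alpha$ subsets of $A$, by (R2) each has a trace of rank $\alpha$ on $B$ or on $A\setminus B$, so one side gets at least $n$ of them, and one side works for infinitely many $n$. So we can split off a piece of rank $\alpha$ and keep an unbounded remainder, and repeat. This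 gives infinitely many disjoint subsets of rank $\alpha$, so $\operatorname{rk}(A)\ge\alpha+1$, a contradiction.

Put $\deg(\emptyset)=0$. If $B\subseteq A$, then $(\operatorname{rk}B,\deg B)\le_{lex}(\operatorname{rk}A,\deg A)$. If equality holds and $A\neq\emptyset$, then $\operatorname{rk}(A\setminus B)<\operatorname{rk}(A)$: otherwise $A\setminus B$, together with $\deg(A)$ disjoint rank-$\alpha$ subsets of $B$, would make $\deg(A)$ too small.

**(R5) No gaps.** If $\mathcal R$ is superatomic, then $\{\operatorname{rk}(A):\emptyset\ne A\in\mathcal R\}$ is an initial segment of the ordinals. Suppose $\beta<\operatorname{rk}(A)$ and no member has rank exactly $\beta$. Then each member of rank $\ge\beta$ has rank $\ge\beta+1$, hence has infinitely many disjoint subsets of rank $\ge\beta$. By induction on $\gamma\ge\beta$, all members of rank $\ge\beta$ have rank $\ge\gamma$ (at $\gamma+1$ use those subsets). For $A$ this contradicts (R3).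

## 2. Locally compact scattered spaces, and what threads say about them

Threads serve the following question. A topological space is *scattered* if every nonempty subspace has an isolated point. Put $I_0(X)$ for the set of isolated points of $X$, let $I_\alpha(X)$ be the set of isolated points of $X^{(\alpha)}:=X\setminus\bigcup_{\beta<\alpha}I_\beta(X)$, and let $\operatorname{ht}(X)$ be the least $\alpha$ with $I_\alpha(X)=\emptyset$. A point of $I_\alpha(X)$ is said to have *level* $\alpha$. An *LCS space* is a locally compact scattered Hausdorff space.

It is known that $|X|\le2^{|I_0(X)|}$ for LCS spaces, and that $\kappa^{<\kappa}=\kappa$ yields an LCS space of height $\kappa^+$ with only $\kappa$ isolated points; in ZFC there is an LCS space of height $\omega_2$ with $\omega_1$ isolated points. The question, from I. Juhász, S. Shelah, L. Soukup and Z. Szentmiklóssy, "A tall space with small bottom", arXiv:math/0104198 (2001), is one cardinal higher: *does ZFC prove that there is an LCS space of height $\omega_3$ with $\omega_2$ isolated points?*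

We use three easy facts about levels. If $Y\subseteq X$ is open, then $I_\alpha(Y)=I_\alpha(X)\cap Y$. If $Y\subseteq X$ is any subspace, then $Y^{(\alpha)}\subseteq X^{(\alpha)}$ by induction, so levels of points do not decrease from $Y$ to $X$. And a discrete topological summand does not change a nonzero height.

**Example 3 (ordinals).** An ordinal with the order topology, or an interval $[1,\alpha]$ of ordinals, is LCS; the least element of a subset $Y$ is isolated in $Y$. We claim that a point $\beta>0$ whose Cantor normal form ends in $\omega^\gamma$ has level $\gamma$. Suppose this is known for all exponents below $\gamma$; then $X^{(\gamma)}\setminus\{0\}$ is the set of points with last exponent $\ge\gamma$ (and $0$, if present, is isolated, so for $\gamma>0$ it is gone). If $\beta=\beta'+\omega^\gamma$ is in normal form, each $\xi\in(\beta',\beta)$ is $\beta'+\xi'$ with $0<\xi'<\omega^\gamma$ and has last exponent $<\gamma$; so $(\beta',\beta]\cap X^{(\gamma)}=\{\beta\}$ and $\beta$ has level $\gamma$. If $\beta=\beta'+\omega^\varepsilon$ with $\varepsilon>\gamma$, then each neighborhood of $\beta$ contains $(\beta'+\zeta',\beta]$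 for some $\zeta'<\omega^\varepsilon$, hence contains $\beta'+\zeta'+\omega^\gamma<\beta$, a point with last exponent $\gamma$; so $\beta$ is not isolated in $X^{(\gamma)}$. In particular the ordinal space $\omega^\alpha$, $\alpha\ge1$, has height $\alpha$.

**Lemma 2.** Let $X$ be LCS, $D=I_0(X)$ and $\mathcal B=\{U\cap D:U\subseteq X\text{ compact open}\}$. Then $\mathcal B$ is a superatomic ring, and if $I_\alpha(X)\ne\emptyset$, then some $A\in\mathcal B$ has $\operatorname{rk}_{\mathcal B}(A)\ge\alpha$.

*Proof.* **Step 1: passing from compact open sets to traces loses nothing.** A connected subset of $X$ has a relatively isolated point, which is also relatively closed, so the subset is a singleton. A locally compact Hausdorff totally disconnected space has a base of compact open sets. The compact open sets form a ring. Each nonempty open set has an isolated point, which is isolated in $X$; so $D$ is dense. Hence $U\cap D=V\cap D$ implies $(U\setminus V)\cap D=\emptyset=(V\setminus U)\cap D$, so $U=V$, and $U\mapsto U\cap D$ is an isomorphism from the ring of compact open sets onto $\mathcal B$.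

**Step 2: superatomicity.** Each $X^{(\beta)}$ is closed: if $x\in I_\gamma(X)$, $\gamma<\beta$, an open $U$ with $U\cap X^{(\gamma)}=\{x\}$ misses $X^{(\beta)}$. Let $U$ be nonempty compact open. As $X$ is scattered, $X=\bigcup_\alpha I_\alpha(X)$, so there is a least $\beta$ with $U\cap X^{(\beta)}=\emptyset$. It is not $0$, and by compactness it is not a limit, since then $X^{(\beta)}=\bigcap_{\gamma<\beta}X^{(\gamma)}$. So $\beta=\rho+1$, and $U\cap X^{(\rho)}\subseteq I_\rho(X)$ is compact and discrete, hence finite of size $n\ge1$. Call $(\rho,n)$ the pair of $U$. In a Cantor scheme of compact open sets, $U_{s0}$ and $U_{s1}$ have pairs lexicographically at most that of $U_s$, and not both have the same pair $(\rho,n)$ as $U_s$, since then $U_s\cap X^{(\rho)}$ would have $2n>n$ points. So along some branch the pairs strictly decrease, which is impossible.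

**Step 3: levels give rank.** By induction on $\alpha$: if $x\in I_\alpha(X)$ and $U\ni x$ is compact open, then $\operatorname{rk}_{\mathcal B}(U\cap D)\ge\alpha$. The case $\alpha=0$ is clear. Let $\beta<\alpha$. Then $x\in X^{(\beta)}\setminus I_\beta(X)$, and $I_\beta(X)$ is dense in the scattered space $X^{(\beta)}$. So $U\cap I_\beta(X)$ is infinite: otherwise $U\setminus I_\beta(X)$ would be an open neighborhood of $x$ whose nonempty trace on $X^{(\beta)}$ misses $I_\beta(X)$. If $\alpha$ is a limit, apply the induction hypothesis to one point of $U\cap I_\beta(X)$, for every $\beta<\alpha$. If $\alpha=\beta+1$, pick distinct $x_n\in U\cap I_\beta(X)$ and compact open $V_n\subseteq U$ with $V_n\cap X^{(\beta)}=\{x_n\}$. The sets $V_n\setminus\bigcup_{m<n}V_m$ are compact open, pairwise disjoint, and contain $x_n$, so their traces have rank $\ge\beta$. $\square$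

So if $X$ is LCS with $I_0(X)=\kappa$ and height $\ge\kappa^+$, then the traces $S_P=\{A\cap P:A\in\mathcal B\}$ form a system on $\kappa$ by Lemma 1(b), and for every $\alpha<\kappa^+$ it has a thread of rank $\ge\alpha$. The gain is in size. The ring $\mathcal B$ has at least $\kappa^+$ members, but if $\kappa^\omega=\kappa$, then $S$ is coded by a subset of $\kappa$, so in a forcing construction of length $\kappa^+$ it can appear at an early stage, where $\mathcal B$ cannot. These are the results.

**Theorem A.** Assume GCH, let $\mu$ be a regular uncountable cardinal, $\kappa=\mu^+$, and let $\lambda>\kappa$ be inaccessible. There is a forcing extension $V[G]$ with the same cardinals $\le\kappa$ and the same countable sequences of ordinals, in which $\lambda=\kappa^+$ and every LCS space with $\kappa$ isolated points has height $<\kappa^+$. For $\mu=\omega_1$: in $V[G]$, CH holds and no LCS space with $\omega_2$ isolated points has height $\ge\omega_3$.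

**Theorem B (ZFC).** Let $\kappa$ be an infinite cardinal. There is an LCS space of height $\kappa^+$ with $\kappa$ isolated points if any of the following holds: (i) $2^{<\kappa}=\kappa$; (ii) $2^\omega\ge\kappa^+$; (iii) $\kappa^+$ is not inaccessible in $L$.

**Corollary C.** (1) ZFC + "no LCS space of height $\omega_3$ has $\omega_2$ isolated points" is equiconsistent with ZFC + "there is an inaccessible cardinal". So ZFC proves the existence of the space iff ZFC + "there is an inaccessible" is inconsistent. (2) Assuming Con(ZFC + inaccessible): for $n<\omega$, ZFC proves that there is an LCS space of height $\omega_{n+1}$ with $\omega_n$ isolated points iff $n\le1$.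

So the answer to the question is no, assuming the consistency of ZFC with an inaccessible cardinal, and this assumption is necessary. Nor does ZFC refute existence: by B(i) the space exists whenever $2^{\omega_1}=\omega_2$.

## 3. Sharing isolated points along branches and along well-orders

This section proves Theorem B. Start by hand with countably many isolated points. The discrete space $\omega$ has height $1$. If $Y$ has height $\alpha$ and countably many isolated points, the one-point compactification of $\omega\times Y$ will have height $\alpha+1$. For countable limit $\alpha$ the topological sum of spaces $X_\beta$ of heights $\beta<\alpha$ has height $\alpha$. At $\alpha=\omega_1$ sums stop working: cofinally many summands means $\omega_1$ summands, hence $\omega_1$ isolated points. The way out is to let the summands share isolated points, any two of them only finitely many.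

**Proof of B(ii).** We show by induction: *for every $0<\alpha<(2^\omega)^+$ there is an LCS space of height $\alpha$ with countably infinitely many isolated points.* For $\alpha=1$ take the discrete space $\omega$.

**Step from $\alpha$ to $\alpha+1$.** Let $Y$ be as required for $\alpha$ and let $X$ be the one-point compactification of $\omega\times Y$, with new point $\infty$. It is compact Hausdorff and scattered. The open subspace $\omega\times Y$ keeps its levels. A compact subset of $\omega\times Y$ meets only finitely many copies of $Y$, so each neighborhood of $\infty$ contains points of every $I_\beta(X)$, $\beta<\alpha$, and $\infty$ is not isolated in $X^{(\beta)}$; and $X^{(\alpha)}=\{\infty\}$. So $\operatorname{ht}(X)=\alpha+1$, and the isolated points are $\omega\times I_0(Y)$, a countably infinite set.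

**Limit step.** Since $|\alpha|\le2^\omega$, choose distinct $b_\beta\in2^\omega$ for $1\le\beta<\alpha$, and spaces $X_\beta$ of height $\beta$ with $I_0(X_\beta)=B_\beta:=\{b_\beta\upharpoonright n:n<\omega\}$, the sets $X_\beta\setminus B_\beta$ being pairwise disjoint and disjoint from $2^{<\omega}$. Let $X=2^{<\omega}\cup\bigcup_\beta X_\beta$, and let $U\subseteq X$ be open iff $U\cap X_\beta$ is open in $X_\beta$ for each $\beta$. For $\beta\ne\gamma$ the set $X_\beta\cap X_\gamma=B_\beta\cap B_\gamma$ is finite and consists of isolated points of both spaces. Hence, if $U\subseteq X_\beta$ is open in $X_\beta$, then each $U\cap X_\gamma$ is open in $X_\gamma$; so every $X_\beta$ is an open subspace with its original topology. Likewise $\{t\}$ is open for $t\in2^{<\omega}$. So $X$ is locally compact. A nonempty $Y\subseteq X$ either meets $2^{<\omega}$, in isolated points, or meets some open $X_\beta$, and then $Y\cap X_\beta$ has an isolated point; so $X$ is scattered. A point of $X_\beta\setminus B_\beta$ is not isolated, so $I_0(X)=2^{<\omega}$. Since the $X_\beta$ are open, $I_\gamma(X)\neq\emptyset$ iff $\gamma<\beta$ for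 some $\beta<\alpha$, or $\gamma=0$; so $\operatorname{ht}(X)=\alpha$.

$X$ is Hausdorff. If $x\in X_\beta\setminus B_\beta$, $y\in X_\gamma\setminus B_\gamma$ and $\beta\ne\gamma$, then $X_\beta\setminus(B_\beta\cap B_\gamma)$ and $X_\gamma\setminus(B_\beta\cap B_\gamma)$ are disjoint open neighborhoods. Two points of one $X_\beta$ are separated inside it. If $t\in2^{<\omega}\setminus X_\beta$ and $x\in X_\beta$, use $\{t\}$ and $X_\beta$. Two points of $2^{<\omega}$ are isolated.

If $2^\omega\ge\kappa^+$, then $\alpha=\kappa^+<(2^\omega)^+$ is allowed; add $\kappa$ isolated points as a summand. $\square$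

For (i) and (iii), well-orders of a cardinal play the role of branches. The next lemma, by the method of Juhász, Shelah, Soukup and Szentmiklóssy, makes LCS spaces out of families of sets.

**Lemma 3.** Let $\mathcal K$ be a family of nonempty sets, well-founded under $\subset$, with $A\cap B\in\mathcal K\cup\{\emptyset\}$ for all $A,B\in\mathcal K$. Topologize $X(\mathcal K)=\mathcal K$ by the subbase consisting of all $U(A)=\{B\in\mathcal K:B\subseteq A\}$ and their complements. Then $X(\mathcal K)$ is LCS.

For example, $\mathcal K=\{\{0,\dots,n\}:n<\omega\}\cup\{\omega\}$ gives a convergent sequence with limit $\omega$.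

*Proof.* Hausdorff: if $A\not\subseteq B$, then $U(B)$ contains $B$ and its complement contains $A$. Scattered: if $A$ is $\subseteq$-minimal in $Y$, then $U(A)\cap Y=\{A\}$. It remains to show that the open neighborhood $U(A)$ of $A$ is compact. We use induction on $A$ and Alexander's subbase lemma. Let $U(A)$ be covered by subbasic sets. If the point $A$ lies in some $U(B)$ of the cover, then $A\subseteq B$ and $U(A)\subseteq U(B)$. Otherwise $A$ lies in some $\mathcal K\setminus U(B)$ of the cover, so $A\not\subseteq B$. What remains to be covered is $U(A)\cap U(B)=\{C\in\mathcal K:C\subseteq A\cap B\}$, which is empty if $A\cap B=\emptyset$, and otherwise is $U(A\cap B)$ with $A\cap B\subsetneq A$, compact by the induction hypothesis. $\square$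

**Lemma 4.** Let $W$ be a transitive class model of ZFC containing all ordinals (possibly $W=V$), and $\nu$ an infinite cardinal of $W$ with $W\models2^{<\nu}=\nu$. Then in $V$ there is an LCS space of height $(\nu^+)^W$ with exactly $|\nu|$ isolated points.

*Proof.* **Step 1: the family.** Let $\mu=cf^W(\nu)$, and let $\langle\delta_\xi:\xi<\mu\rangle\in W$ be strictly increasing and cofinal in $\nu$ with $\delta_0>0$. Put $\delta_{<\eta}=\bigcup_{\xi<\eta}\delta_\xi$, so $\delta_{<\mu}=\nu$. For $\nu\le\alpha<(\nu^+)^W$ let $<_\alpha\,\in W$ be a well-order of $\nu$ of type $\alpha$. For $0<\eta\le\mu$, a well-order $w\in W$ of $\delta_{<\eta}$ (for $\eta=\mu$ only the $w$ of the form $<_\alpha$), and a nonempty initial segment $J$ of $(\delta_{<\eta},w)$, put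
$$K(\eta,w,J)=\{(\xi,\,w\upharpoonright\delta_\xi,\,x):\ \xi<\eta,\ x\in\delta_\xi\cap J\}.$$
This is nonempty. Let $\mathcal K$ be the family of all these sets. (For $\nu=\omega$ and $\delta_n=n+1$, the $w$ with $\eta<\omega$ are the finite linear orders of $\{0,\dots,\eta-1\}$, and each $<_\alpha$ is a branch through the tree of these.)

**Step 2: intersections, so that Lemma 3 applies.** Given $K(\eta,w,J)$ and $K(\eta',w',J')$, the set of $\xi<\min(\eta,\eta')$ with $w\upharpoonright\delta_\xi=w'\upharpoonright\delta_\xi$ is downward closed, so it is an ordinal $\zeta$, and $w,w'$ agree on $\delta_{<\zeta}$. A triple $(\xi,v,x)$ is in both sets iff $\xi<\zeta$, $v=w\upharpoonright\delta_\xi$ and $x\in\delta_\xi\cap J\cap J'$. Hence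
$$K(\eta,w,J)\cap K(\eta',w',J')=K(\zeta,\,w\upharpoonright\delta_{<\zeta},\,J\cap J'\cap\delta_{<\zeta})\ \text{ or }\ \emptyset,\tag{1}$$
the latter if $\zeta=0$ or $J\cap J'\cap\delta_{<\zeta}=\emptyset$. Here $J\cap\delta_{<\zeta}$ and $J'\cap\delta_{<\zeta}$ are initial segments of the same well-order of $\delta_{<\zeta}$, so their intersection is one. If $\zeta=\mu$, then $\eta=\eta'=\mu$ and $w=w'$ is one of the permitted orders. So the intersection lies in $\mathcal K\cup\{\emptyset\}$.

**Step 3: well-foundedness.** Let $K_0\supseteq K_1\supseteq\cdots$ with $K_0=K(\zeta_0,w_0,I_0)$. Apply (1) to $K_n=K_{n-1}\cap K_n$ inductively: $K_n=K(\zeta_n,w_0\upharpoonright\delta_{<\zeta_n},I_n)$ with $\zeta_n$ and $I_n$ non-increasing. Eventually $\zeta_n$ is constant; from then on the $I_n$ are decreasing initial segments of a fixed well-order, so they are eventually constant too. So $X=X(\mathcal K)$ is LCS by Lemma 3.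

**Step 4: few isolated points.** We show that $K=K(\mu,w,J)$ is not isolated. A basic neighborhood of $K$ is given by finitely many conditions "$\subseteq A$" with $K\subseteq A$ and "$\not\subseteq B_i$" with $K\not\subseteq B_i$. For $C\subseteq K$, $C\subseteq B_i$ iff $C\subseteq K\cap B_i$. So the neighborhood contains $U(K)\setminus\bigcup_{i<n}U(K_i)$, where the $K_i$ are the nonempty sets among the $K\cap B_i\subsetneq K$. By (1), $K_i=K(\zeta_i,w\upharpoonright\delta_{<\zeta_i},I_i)$ with $I_i\subseteq J$, and either $\zeta_i<\mu$, or $\zeta_i=\mu$ and $I_i\subsetneq J$. Fix $x_0\in J$, say $x_0\in\delta_{\xi_0}$. For $\eta<\mu$ large consider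
$$K^\eta=K(\eta,w\upharpoonright\delta_{<\eta},J\cap\delta_{<\eta})\subseteq K.$$
If $\eta>\xi_0$, it is nonempty, and $K^\eta\ne K$ because $(\xi,w\upharpoonright\delta_\xi,x_0)\in K$ for $\xi\ge\eta$. If $\zeta_i<\mu$ and $\eta>\xi:=\max(\zeta_i,\xi_0)$, then $(\xi,w\upharpoonright\delta_\xi,x_0)\in K^\eta\setminus K_i$. If $\zeta_i=\mu$, fix $x\in J\setminus I_i$; as soon as $\eta>\xi$ with $x\in\delta_\xi$, we have $(\xi,w\upharpoonright\delta_\xi,x)\in K^\eta\setminus K_i$. So for large $\eta<\mu$ the point $K^\eta\ne K$ lies in the neighborhood.

Hence each isolated point is some $K(\eta,w,J)$ with $\eta<\mu$, where $\delta_{<\eta}<\nu$ because $\eta<cf^W(\nu)$. In $W$ there are at most $2^{<\nu}=\nu$ well-orders of each such $\delta_{<\eta}$ (finitely many if it is finite), at most $\nu$ initial segments of each, and $\mu\le\nu$ many $\eta$. So there are at most $|\nu|$ isolated points.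

**Step 5: height.** Fix $\alpha$ and let $L_\alpha=\{K(\mu,<_\alpha,J):J\neq\emptyset\text{ an initial segment of }(\nu,<_\alpha)\}$. If $K(\mu,<_\alpha,J)\subseteq B=K(\eta',w,I)\in\mathcal K$, then $B$ has elements with cofinally many first coordinates $\xi<\mu$, and there $w\upharpoonright\delta_\xi={<_\alpha}\upharpoonright\delta_\xi$; so $\eta'=\mu$, $w={<_\alpha}$, and $J\subseteq I$. Thus $U(B)\cap L_\alpha$ is empty or equals $\{K(\mu,<_\alpha,J):J\subseteq I\}$ for some $I$. Identify $L_\alpha$ with $[1,\alpha]$ through the order type of $J$. The subspace topology is generated by the sets $[1,\beta]$ and their complements, so it is the order topology. By Example 3, a point $\omega^\gamma\le\alpha$ has level $\gamma$ in $L_\alpha$, hence level at least $\gamma$ in $X$. For $\gamma<(\nu^+)^W$ also $\omega^\gamma<(\nu^+)^W$, so we may choose $\alpha\ge\omega^\gamma$. So $\operatorname{ht}(X)\ge(\nu^+)^W$. The open subspace $\bigcup_{\beta<(\nu^+)^W}I_\beta(X)$ has height exactly $(\nu^+)^W$ and at most $|\nu|$ isolated points; add $|\nu|$ isolated points as a summand. $\square$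

**Proof of B(i) and B(iii).** For (i) use Lemma 4 with $W=V$, $\nu=\kappa$. For (iii): $\kappa^+$ is regular and uncountable in $L$. If it is not inaccessible in $L$, then by GCH in $L$ it is not a limit cardinal there, so $\kappa^+=(\nu^+)^L$ for an infinite $L$-cardinal $\nu$. As $\kappa$ is an $L$-cardinal below $\kappa^+$, we get $\kappa\le\nu<\kappa^+$ and $|\nu|=\kappa$. By GCH in $L$, $L\models2^{<\nu}=\nu$. Apply Lemma 4 with $W=L$. $\square$

For $\kappa=\omega_1$ cases (i) and (ii) cover everything: if CH holds, $2^{<\omega_1}=\omega_1$, and otherwise $2^\omega\ge\omega_2$. For $\kappa=\omega_2$ the same dichotomy leaves a hole: (i) needs $2^{\omega_1}=\omega_2$ and (ii) needs $2^\omega\ge\omega_3$, so it says nothing when $2^\omega\le\omega_2<2^{\omega_1}$. By (iii), the space can be absent only if moreover $\omega_3$ is inaccessible in $L$. Theorem A has to live in this region.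

## 4. A $\kappa$-closed forcing that adds a thread

Let $\kappa=\mu^+$ and let $\lambda>\kappa$ be inaccessible. The first attempt at a model without the space is to collapse $\lambda$ to $\kappa^+$ by the Levy collapse, with conditions of size $<\kappa$. Suppose $X$ is a counterexample in the extension. Its system $S$ appears at some stage $\eta<\lambda$, and the rest of the forcing is $\kappa$-closed. If the rest added no new threads, all threads would lie in the model of stage $\eta$, where $2^\kappa<\lambda$. So they would have fewer than $\lambda$ ranks, whereas by (R5) all ordinals below $\lambda$ are ranks.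

This cannot work. A $\kappa$-closed forcing adds no subsets of $\mu$. Before the collapse $2^\mu<\lambda$, and all cardinals strictly between $\kappa$ and $\lambda$ are collapsed; so afterwards $2^\mu=\kappa$, that is, $2^{<\kappa}=\kappa$, and B(i) provides the space. The step that fails is "no new threads":

**Example 4.** Let $\kappa=\mu^+$ and $2^\mu=\kappa$, with $\mu$ infinite. Then $T=2^{<\kappa}$ has size $\kappa$; identify it with $\kappa$. For $s\in T$ let ${\downarrow}s=\{s\upharpoonright\xi:\xi<\operatorname{dom}s\}$, and let $\mathcal B$ be the ring generated by these sets. Each $B\in\mathcal B$ is covered by finitely many sets ${\downarrow}s_1,\dots,{\downarrow}s_k$. Identify ${\downarrow}s$ with the ordinal $\operatorname{dom}s$; then $B\cap{\downarrow}s$ is a finite union of half-open intervals, because this is so for the generators (their traces are initial segments) and the property is preserved by $\cup,\cap,\setminus$. Suppose $\langle A_\sigma\rangle$ is a Cantor scheme in $\mathcal B$, with $A_\emptyset\subseteq{\downarrow}s_1\cup\dots\cup{\downarrow}s_k$. Let $t_i(\sigma)$ be the largest right endpoint of $A_\sigma\cap{\downarrow}s_i$,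 and $0$ if this set is empty. The $t_i$ do not increase as $\sigma$ is extended. Each $A_\sigma$ meets some ${\downarrow}s_i$, and then, as in Example 2, $t_i(\sigma0)$ or $t_i(\sigma1)$ is less than $t_i(\sigma)$. So there is a branch along which at each step some $t_i$ drops and none grows, which is impossible. So $\mathcal B$ is superatomic, and $S_P=\{B\cap P:B\in\mathcal B\}$ is a system.

Force with $(T,\supseteq)$, which is $\kappa$-closed; let $b:\kappa\to2$ be the generic branch, which is not in the ground model. There are no new countable subsets of $T$. If $P\subseteq T$ is countable, some $\xi<\kappa$ exceeds the lengths of all its elements, so $\{b\upharpoonright\zeta:\zeta<\kappa\}\cap P={\downarrow}(b\upharpoonright\xi)\cap P\in S_P$. So $\{b\upharpoonright\zeta:\zeta<\kappa\}$ is a new thread.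

Consequently the intermediate models must satisfy $2^\mu>\kappa$, and so must the final one. A $\kappa$-closed collapse destroys this unless subsets of $\mu$ are added all along. So the tail of the forcing must contain a part that adds subsets of $\mu$, and that part is not $\kappa$-closed. The plan is to arrange that the tail is controlled by a product $\mathbb A\times\mathbb Q$ with $\mathbb A$ of small antichains and $\mathbb Q$ closed, and to show that if $2^\mu>\kappa$, then $\mathbb Q$ adds no threads over $\mathbb A$.

## 5. Products of a $\kappa$-c.c. forcing and a $\kappa$-closed forcing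

Forcing posets are preorders with a largest element; $p'\le p$ means that $p'$ is stronger. Let $\kappa=\mu^+$. "$\kappa$-closed" means that decreasing sequences of length $<\kappa$ (equivalently $\le\mu$) have lower bounds; "${<}\mu$-closed" is the same for lengths $<\mu$. For a name $\dot\tau$ of a subset of $\kappa$, the statement "$\dot\tau\in W[\dot g]$" says that $\dot\tau$ equals the value of one of the set-many nice names for subsets of $\kappa$ lying in $W$, so it is a statement of the forcing language.

**Lemma 5.** Let $\mathbb A$ be $\kappa$-c.c. and $\mathbb Q$ be $\kappa$-closed in a model $W$; let $\dot g$ name the $\mathbb A$-generic, and let $\dot\tau$ be an $\mathbb A\times\mathbb Q$-name for an ordinal or a subset of $\kappa$. (a) If $(p,q)\Vdash\dot\tau\in W[\dot g]$, there are $q^*\le q$ and an $\mathbb A$-name $\dot\sigma$ with $(p,q^*)\Vdash\dot\tau=\dot\sigma$. (b) If $g\times h$ is $\mathbb A\times\mathbb Q$-generic over $W$, every $\mu$-sequence of ordinals in $W[g\times h]$ lies in $W[g]$.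

*Proof.* (a) The point is that $p$ is not strengthened. Recursively choose pairwise incompatible $p_i\le p$, decreasing $q_i\le q$, and $\mathbb A$-names $\dot\sigma_i$ with $(p_i,q_i)\Vdash\dot\tau=\dot\sigma_i$. At stage $i<\kappa$ let $q'$ be a lower bound of $q$ and the earlier $q_j$. If some $p'\le p$ is incompatible with all earlier $p_j$, extend $(p',q')$ to a condition $(p_i,q_i)$ that forces $\dot\tau$ to equal a particular name $\dot\sigma_i$. If there is no such $p'$, stop. By the $\kappa$-c.c. we stop at some $i<\kappa$. Let $q^*$ be a lower bound of $q$ and the $q_j$, $j<i$. The antichain $\{p_j:j<i\}$ is maximal below $p$; let $\dot\sigma$ be an $\mathbb A$-name that $p_j$ forces to equal $\dot\sigma_j$, for each $j<i$. A generic containing $(p,q^*)$ contains some $(p_j,q_j)$, so $\dot\tau=\dot\sigma_j=\dot\sigma$ there.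

(b) Let $(p,q)$ force $\dot f:\mu\to\mathrm{Ord}$. Apply (a) successively to $\dot f(i)$, $i<\mu$, with $p$ fixed, taking lower bounds of the second coordinates at limits and at the end. We get $q^*\le q$ and $\langle\dot\sigma_i:i<\mu\rangle\in W$ with $(p,q^*)\Vdash\forall i\ \dot f(i)=\dot\sigma_i$, so $(p,q^*)\Vdash\dot f\in W[\dot g]$. By density, this proves (b). $\square$

**Lemma 6 (mutual genericity).** If $H_0\times H_1$ is $\mathbb P_0\times\mathbb P_1$-generic over $M$, then every set of ordinals in $M[H_0]\cap M[H_1]$ is in $M$.

*Proof.* Let $(r,r')\in H_0\times H_1$ force $\dot\tau_0=\dot\tau_1$, where $\dot\tau_i$ is a $\mathbb P_i$-name for the set. If $r^0,r^1\le r$ decided "$\xi\in\dot\tau_0$" in opposite ways, let $r''\le r'$ decide "$\xi\in\dot\tau_1$"; then one of $(r^0,r''),(r^1,r'')$ forces a contradiction. So $r$ decides all statements $\xi\in\dot\tau_0$, and the set is $\{\xi:r\Vdash\xi\in\dot\tau_0\}\in M$. $\square$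

## 6. A thread, its mirror copy, and a binary tree of conditions

**Lemma 7.** In $W$ let $\mu$ be regular uncountable, $\kappa=\mu^+$, $2^\mu>\kappa$; let $\mathbb A$ be $\kappa$-c.c. and add no $\omega$-sequences of ordinals; let $\mathbb Q$ be $\kappa$-closed; let $S$ be a system on $\kappa$. If $g\times h$ is $\mathbb A\times\mathbb Q$-generic over $W$, then $Th(S)^{W[g\times h]}=Th(S)^{W[g]}$.

In outline: take a new thread $A$ of least possible rank and degree, and a second copy $A'$ of it, generic independently of $A$ over $W[g]$. If $A\cap A'$ were as large as $A$, then $A$ and $A'$ would differ by threads of smaller rank, which are old, and mutual genericity would make $A$ old. So $A\cap A'$ is smaller, hence old: independent copies of $A$ meet in a set of $W[g]$. Now build a binary tree of height $\mu$ of conditions, deciding this intersection at each splitting. It has $2^\mu>\kappa$ branches but only $\kappa$ points $x$ to disagree about, so two branches collide.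

*Proof.* **Step 1: room for copies.** Let $\mathbb R$ be the product of $\kappa$ copies of $\mathbb Q$ with supports of size $\le\mu$. For $F\subseteq\kappa$ let $\mathbb R_F=\{r\in\mathbb R:\operatorname{dom}r\subseteq F\}$. These posets are $\kappa$-closed (a union of at most $\mu$ supports has size $\le\mu$), and $\mathbb R\cong\mathbb R_F\times\mathbb R_{\kappa\setminus F}$. If $g\times H$ is $\mathbb A\times\mathbb R$-generic over $W$, write $H_F=H\cap\mathbb R_F$. By Lemma 5(b) and the hypothesis on $\mathbb A$, $W[g][H]$ has no $\omega$-sequences of ordinals outside $W$. So $[\kappa]^{\le\omega}$ is the same in $W$, $W[g]$, $W[g][H]$ and the models in between, being a thread is absolute between them, $S$ is still a system by Lemma 1(c), and $Th(S)^{W[g][H]}$ is a superatomic ring by Lemma 1(a). From now on all $\operatorname{rk}$ and $\deg$ are computed in $Th(S)^{W[g][H]}$.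

**Step 2: a minimal counterexample and its mirror copy.** The inclusion $\supseteq$ is clear. Suppose the lemma fails, so some $W[g\times h]$ has a thread outside $W[g]$. Regard $\mathbb Q$ as $\mathbb R_{\{0\}}$ and extend $h$ to an $\mathbb R$-generic. Some condition forces this situation and decides rank and degree; let $F$ be $\{0\}$ together with the support of its second coordinate. So there are $F\in[\kappa]^{\le\mu}$, an $\mathbb A\times\mathbb R_F$-name $\dot A$, $p_0\in\mathbb A$, $r_0\in\mathbb R_F$ and $(\alpha,d)$ with
$$(p_0,r_0)\Vdash_{\mathbb A\times\mathbb R}\ \dot A\in Th(S),\quad\dot A\notin W[\dot g],\quad(\operatorname{rk}\dot A,\deg\dot A)=(\alpha,d).\tag{2}$$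
Among all such $F,\dot A,p_0,r_0$ choose one with $(\alpha,d)$ lexicographically minimal. As $|F|\le\mu<\kappa$, fix $F'\subseteq\kappa\setminus F$ with $|F'|=|F|$, and an involution $e$ of $\kappa$ that interchanges $F$ and $F'$ and fixes all other points. It acts on $\mathbb R$ as an automorphism, and on names; it moves neither $\dot g$ nor the name of $S$. Let $\dot A'=e\dot A$, an $\mathbb A\times\mathbb R_{F'}$-name. Then $(p_0,er_0)$ forces (2) with $\dot A'$ in place of $\dot A$.

**Step 3: the two copies meet in an old set.** We claim $(p_0,r_0\cup er_0)\Vdash\dot A\cap\dot A'\in W[\dot g]$. Let $g\times H$ contain this condition. By minimality, every thread in $W[g][H_{F\cup F'}]$ with $(\operatorname{rk},\deg)<_{lex}(\alpha,d)$ lies in $W[g]$: otherwise a condition $(p,r)\in g\times H$ forces this for some name of such a thread, and with $F\cup F'\cup\operatorname{dom}r$ in place of $F$ this contradicts minimality. Let $C=A\cap A'$, a thread in $W[g][H_{F\cup F'}]$. By (R4), $(\operatorname{rk}C,\deg C)\le_{lex}(\alpha,d)$. If it is smaller, then $C\in W[g]$, as claimed. Suppose it equals $(\alpha,d)$. Since $A\ne\emptyset\neq A'$,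 (R4), applied to $C\subseteq A$ and to $C\subseteq A'$, says that $E=A\setminus A'$ and $E'=A'\setminus A$ have rank $<\alpha$. So $E,E'\in W[g]$, and
$$A=(A'\setminus E')\cup E\in W[g][H_{F'}]\cap W[g][H_F]=W[g],$$
where the last equality, for sets of ordinals, is Lemma 6 for the mutually generic $H_F,H_{F'}$ over $W[g]$. This contradicts (2).

**Step 4: a tree of conditions that decides intersections at splittings.** We build $r_s\in\mathbb R_F$ $(s\in2^{\le\mu})$, decreasing along end-extension, with $r_\emptyset=r_0$, and $\mathbb A$-names $\dot C_s$ $(s\in2^{<\mu})$ such that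
$$(p_0,\ r_{s0}\cup er_{s1})\Vdash\dot A\cap\dot A'=\dot C_s.\tag{3}$$
Given $r_s$, apply Lemma 5(a) to $\mathbb A\times(\mathbb R_F\times\mathbb R_{F'})$, the condition $(p_0,r_s\cup er_s)$ and the name $\dot A\cap\dot A'$, which is forced to be in $W[\dot g]$ by Step 3. The resulting condition below $r_s\cup er_s$ has a part in $\mathbb R_F$ and a part in $\mathbb R_{F'}$, so it has the form $r_{s0}\cup er_{s1}$ with $r_{s0},r_{s1}\le r_s$ in $\mathbb R_F$. At limit lengths, including $\mu$, take lower bounds.

**Step 5: on each branch some point is undecided relative to $\mathbb A$.** We claim that for each $u\in2^\mu$ there are $x_u\in\kappa$, $p_u\le p_0$ and $r^0_u,r^1_u\le r_u$ in $\mathbb R_F$ with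
$$(p_u,r^1_u)\Vdash x_u\in\dot A,\qquad(p_u,r^0_u)\Vdash x_u\notin\dot A.$$
Suppose not for some $u$. Take a generic $g\times H\ni(p_0,r_u)$ and put
$$A^*=\{x\in\kappa:\exists p\in g\ \exists r\le r_u\ (r\in\mathbb R_F\text{ and }(p,r)\Vdash x\in\dot A)\}\in W[g].$$
Then $A\subseteq A^*$. If $x\in A^*\setminus A$, take $(p,r)$ witnessing $x\in A^*$ and $(p',r')\in g\times H_F$ with $r'\le r_u$ forcing $x\notin\dot A$. A common extension of $p,p',p_0$ in $g$, together with $r^1=r$ and $r^0=r'$, satisfies the claim for $u$, a contradiction. So $A=A^*\in W[g]$, which contradicts (2).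

**Step 6: collision of two branches.** Since $2^\mu>\kappa$, more than $\kappa$ many $u$ share one value $x_u=x$. By the $\kappa$-c.c. there are two of them, $u\ne v$, such that $p_u,p_v$ have a common extension $p$. Let $s\in2^{<\mu}$ be the longest common initial segment; say $s0\subseteq u$ and $s1\subseteq v$. Then $r_u^i\le r_{s0}$ and $r^1_v\le r_{s1}$, so both
$$(p,\ r^1_u\cup er^1_v)\quad\text{and}\quad(p,\ r^0_u\cup er^1_v)$$
extend $(p_0,r_{s0}\cup er_{s1})$. The first forces $x\in\dot A$, and, applying $e$ to $(p_v,r_v^1)\Vdash x\in\dot A$, it forces $x\in\dot A'$; so by (3) it forces $x\in\dot C_s$. The second forces $x\notin\dot A$, so by (3) it forces $x\notin\dot C_s$. But $\dot C_s$ is an $\mathbb A$-name, so only the first coordinate matters: the first gives $p\Vdash_{\mathbb A}x\in\dot C_s$, the second $p\Vdash_{\mathbb A}x\notin\dot C_s$. This is a contradiction. $\square$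

The hypothesis $2^\mu>\kappa$ entered only in Step 6, and Example 4 shows that it cannot be dropped.

## 7. Mitchell's forcing and its quotients

Work in $V\models$ GCH with $\mu,\kappa,\lambda$ as in Theorem A. The forcing adds $\lambda$ subsets of $\mu$ and, interleaved with them, collapses the ordinals below $\lambda$ to $\kappa$. Its tails must be controlled by products as in Lemma 7.

**Definition 4 (the forcing).** For a set $a$ of ordinals, $Add(a)$ is the set of partial functions $a\times\mu\to2$ of size $<\mu$, ordered by $\supseteq$. It is ${<}\mu$-closed, and $\kappa$-c.c. since $\mu^{<\mu}=\mu$. Let $\mathbb A_\gamma=Add(\gamma)$; $p\upharpoonright\gamma$ is the restriction of $p$ to coordinates $<\gamma$. Let $\dot{\mathbb E}_\gamma$ be the $\mathbb A_\gamma$-name for the poset of partial functions $\kappa\to2$ of size $\le\mu$, ordered by $\supseteq$. For each nice $\mathbb A_\gamma$-name $\dot\sigma$ for a subset of $\kappa\times2$ choose a name that equals $\dot\sigma$ if $\dot\sigma\in\dot{\mathbb E}_\gamma$ and $\emptyset$ otherwise; let $\mathcal N_\gamma$ be the set of these names. Every name for a member of $\dot{\mathbb E}_\gamma$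 is forced equal to one in $\mathcal N_\gamma$; we make such replacements tacitly. Since antichains of $\mathbb A_\gamma$ have size $\le\mu$, $|\mathcal N_\gamma|\le(|\gamma|+\kappa)^\kappa$.

For $\theta\le\lambda$, $\mathbb M_\theta$ consists of the pairs $(p,q)$ where $p\in\mathbb A_\theta$ and $q$ is a function with $\operatorname{dom}q\subseteq\theta$, $|\operatorname{dom}q|\le\mu$ and $q(\gamma)\in\mathcal N_\gamma$. Put $(p',q')\le(p,q)$ iff $p'\supseteq p$, $\operatorname{dom}q'\supseteq\operatorname{dom}q$ and
$$p'\upharpoonright\gamma\Vdash_{\mathbb A_\gamma}q'(\gamma)\le q(\gamma)\quad\text{for all }\gamma\in\operatorname{dom}q.\tag{4}$$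

**Initial parts.** Let $G_\theta$ be $\mathbb M_\theta$-generic, $\eta<\theta$, and $G_\eta=\{(p\upharpoonright\eta,q\upharpoonright\eta):(p,q)\in G_\theta\}$. If $(p',q')\le(p\upharpoonright\eta,q\upharpoonright\eta)$ in $\mathbb M_\eta$, then $(p'\cup p\upharpoonright[\eta,\theta),\ q'\cup q\upharpoonright[\eta,\theta))$ extends $(p,q)$; so $G_\eta$ meets all dense sets of $\mathbb M_\eta$. A condition extends its restrictions, so $G_\eta\subseteq G_\theta$, and $G_\eta=G_\theta\cap\mathbb M_\eta$; in particular $G_\eta$ is a filter. So $G_\eta$ is $\mathbb M_\eta$-generic. Let $g_\eta=\{p:\exists q\ (p,q)\in G_\eta\}$. It is $\mathbb A_\eta$-generic, since $p'\le p$ implies $(p',q)\le(p,q)$; and $g_\gamma=g_\eta\cap\mathbb A_\gamma$ for $\gamma\le\eta$.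

**The quotient.** In $V[G_\eta]$ let $\mathbb N=\mathbb N_{\eta,\theta}$ be the set of $(p,q)\in V$ with $p\in Add(\theta\setminus\eta)$ and $q$ as above with $\operatorname{dom}q\subseteq\theta\setminus\eta$. Put $(p',q')\le_{\mathbb N}(p,q)$ iff $p'\supseteq p$, $\operatorname{dom}q'\supseteq\operatorname{dom}q$ and
$$\exists r\in g_\eta\ \forall\gamma\in\operatorname{dom}q:\quad r\cup p'\upharpoonright\gamma\Vdash_{\mathbb A_\gamma}q'(\gamma)\le q(\gamma).\tag{5}$$
This is transitive because $g_\eta$ is a filter. For $\eta=0$ we have $\mathbb N_{0,\theta}=\mathbb M_\theta$.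

**(F1) The quotient is right.** *$G^{\mathbb N}=\{(p,q)\upharpoonright[\eta,\theta):(p,q)\in G_\theta\}$ generates an $\mathbb N$-generic filter over $V[G_\eta]$, and $V[G_\theta]=V[G_\eta][G^{\mathbb N}]$.*

*Directedness.* If $(p'',q'')\le(p,q)$ in $G_\theta$, then the restrictions to $[\eta,\theta)$ are related by $\le_{\mathbb N}$, with witness $r=p''\upharpoonright\eta$.

*Genericity.* Let $\dot E$ be a name for a dense open subset of $\mathbb N$, forced to be so by $(p_0,q_0)\in G_\eta$, and let $(p,q)\in\mathbb M_\theta$ with $(p,q)\upharpoonright\eta\le(p_0,q_0)$. Some $(p_1,q_1)\le(p,q)\upharpoonright\eta$ decides a $(p',q')\le_{\mathbb N}(p,q)\upharpoonright[\eta,\theta)$ in $\dot E$ together with a witness $r$ for (5). As $(p_1,q_1)$ forces $r\in\dot g_\eta$, we may extend it so that $p_1\supseteq r$. Then $(p_1\cup p',q_1\cup q')\le(p,q)$: below $\eta$ this is clear, and for $\gamma\in\operatorname{dom}q\setminus\eta$ the condition $(p_1\cup p')\upharpoonright\gamma\supseteq r\cup p'\upharpoonright\gamma$ forces $q'(\gamma)\le q(\gamma)$. So densely many conditions below $(p_0,q_0)$ force that $G^{\mathbb N}$ meets $\dot E$.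

*Recovery.* We claim that $(p,q)\in G_\theta$ iff $(p,q)\upharpoonright\eta\in G_\eta$ and $(p,q)\upharpoonright[\eta,\theta)$ is in the filter generated by $G^{\mathbb N}$. For the nontrivial direction let $(p',q')\in G_\theta$ and $(p',q')\upharpoonright[\eta,\theta)\le_{\mathbb N}(p,q)\upharpoonright[\eta,\theta)$ via $r\in g_\eta$. Take $(p'',q'')\in G_\theta$ below $(p',q')$ with $(p'',q'')\upharpoonright\eta\le(p,q)\upharpoonright\eta$ and $p''\supseteq r$. Then $p''\supseteq p$, and for $\gamma\in\operatorname{dom}q\setminus\eta$ the condition $p''\upharpoonright\gamma$ forces $q''(\gamma)\le q'(\gamma)\le q(\gamma)$. So $(p'',q'')\le(p,q)$ and $(p,q)\in G_\theta$.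

**(F2) The quotient is a projection of a product.** *Let $\mathbb Q=\mathbb Q_{\eta,\theta}$ be the set of the $q$'s, with $q'\le_{\mathbb Q}q$ iff $(\emptyset,q')\le_{\mathbb N}(\emptyset,q)$. The identity $Add(\theta\setminus\eta)\times\mathbb Q\to\mathbb N$ is a projection. In a further extension there is an $Add(\theta\setminus\eta)\times\mathbb Q$-generic $g'\times h$ over $V[G_\eta]$ with $V[G_\theta]\subseteq V[G_\eta][g'\times h]$ and $g'=g_\theta\cap Add(\theta\setminus\eta)\in V[G_\theta]$.*

*Projection.* The identity is order preserving. We need: if $(p',q')\le_{\mathbb N}(p,q)$, there is a condition below $(p,q)$ in the product that is $\le_{\mathbb N}(p',q')$. Let $r$ witness the hypothesis. Let $q''$ have domain $\operatorname{dom}q'$, with $q''(\gamma)=q'(\gamma)$ for $\gamma\notin\operatorname{dom}q$; for $\gamma\in\operatorname{dom}q$ let $q''(\gamma)$ be a name that equals $q'(\gamma)$ if $r\cup p'\upharpoonright\gamma$ is in the generic, and $q(\gamma)$ otherwise. Then every condition forces $q''(\gamma)\le q(\gamma)$ for $\gamma\in\operatorname{dom}q$, so $q''\le_{\mathbb Q}q$ and $(p',q'')\le(p,q)$ in the product.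 And $r\cup p'\upharpoonright\gamma$ forces $q''(\gamma)=q'(\gamma)$ for all $\gamma\in\operatorname{dom}q'$, so $(p',q'')\le_{\mathbb N}(p',q')$ via $r$.

*The product generic.* Write $V'=V[G_\eta]$ and $\mathbb P=Add(\theta\setminus\eta)\times\mathbb Q$; let $K$ be the $\mathbb N$-generic filter generated by $G^{\mathbb N}$, and $\mathbb P/K$ the set of elements of $\mathbb P$ lying in $K$, with the order of $\mathbb P$. Let $\tilde H$ be $\mathbb P/K$-generic over $V'[K]$. Let $D\in V'$ be dense open in $\mathbb P$ and $c\in\mathbb P/K$. Below any $n\le_{\mathbb N}c$ there is $c'\le_{\mathbb P}c$ with $c'\le_{\mathbb N}n$, and then $d\le_{\mathbb P}c'$ in $D$. So $\{d\in D:d\le_{\mathbb P}c\}$ is dense below $c$ in $\mathbb N$, and it meets $K$. Hence $D\cap\mathbb P/K$ is dense in $\mathbb P/K$, and $\tilde H$ meets $D$. Since $\mathbb P/K$ is upward closed in $\mathbb P$, $\tilde H$ is a filter on $\mathbb P$, so it is $\mathbb P$-generic over $V'$; say $\tilde H=g'\times h$.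

If $D'\in V'$ is dense open in $\mathbb N$, then $D'$ as a subset of $\mathbb P$ is dense open in $\mathbb P$ by the projection property. So the $\mathbb N$-filter generated by $\tilde H$ is $\mathbb N$-generic over $V'$. It is contained in $K$. A generic filter is a maximal filter: if $g_0\subseteq g_1$ are filters, $g_0$ is generic and $k\in g_1$, then $g_0$ contains an element that is below $k$ or incompatible with $k$, and the latter is impossible in $g_1$, so $k\in g_0$. So this filter equals $K$, and $V[G_\theta]=V'[K]\subseteq V'[g'\times h]$. Finally, the first coordinates of elements of $K$ form the filter $g_\theta\cap Add(\theta\setminus\eta)$; it contains the generic $g'$, so they are equal by maximality.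

**(F3) Closure and short sequences.** *$\mathbb Q_{\eta,\theta}$ is $\kappa$-closed in $V[G_\eta]$; every $\mu$-sequence of ordinals in $V[G_\theta]$ lies in $V[g_\theta]$; $V[G_\theta]$ has no new sequences of ordinals of length $<\mu$.*

*Closure, given that the sequence lies in $V[g_\eta]$.* Let $\langle q_i:i<\nu\rangle\in V[g_\eta]$, $\nu\le\mu$, be $\le_{\mathbb Q}$-decreasing. The order $\le_{\mathbb Q}$ depends only on $g_\eta$, so there are an $\mathbb A_\eta$-name $\dot\sigma$ for the sequence and $r_0\in g_\eta$ forcing that $\dot\sigma$ is a decreasing sequence in $\mathbb Q$. By the $\kappa$-c.c. each $\dot\sigma(i)$ has at most $\mu$ possible values below $r_0$, each with domain of size $\le\mu$; so there is $c\in V$, $|c|\le\mu$, with $r_0\Vdash\bigcup_i\operatorname{dom}\dot\sigma(i)\subseteq c\subseteq\theta\setminus\eta$. In $V$ let $q^*$ have domain $c$, and let $q^*(\gamma)$ name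
$$\bigcup\{\dot\sigma(i)^{g_\eta}(\gamma)^{g_\gamma}:\ i<\nu,\ \gamma\in\operatorname{dom}\dot\sigma(i)^{g_\eta}\}\qquad(\text{where }g_\eta=g_\gamma\cap\mathbb A_\eta)$$
if this is in $\dot{\mathbb E}_\gamma$, and $\emptyset$ otherwise. Given $i$, take $r\le r_0$ in $g_\eta$ forcing $\dot\sigma(i)=q_i$, and let $\gamma\in\operatorname{dom}q_i$. Let $g_\gamma$ be any $\mathbb A_\gamma$-generic containing $r$. The sequence named by $\dot\sigma$ is decreasing, and the witnesses for this lie in $g_\gamma\cap\mathbb A_\eta\subseteq g_\gamma$. So the values of $\dot\sigma(j)(\gamma)$ increase under $\subseteq$ with $j$, from the first $j$ on for which they are defined. Their union is a function of size $\le\mu$, as $\kappa=\mu^+$ is preserved by $\mathbb A_\gamma$; so it is a condition. Hence $r\Vdash_{\mathbb A_\gamma}q^*(\gamma)\le q_i(\gamma)$ for all $\gamma\in\operatorname{dom}q_i$, and $q^*\le_{\mathbb Q}q_i$.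

*Closure for $\eta=0$.* Here $V[G_0]=V=V[g_0]$, so the previous paragraph applies: $\mathbb Q_{0,\theta}$ is $\kappa$-closed in $V$, for every $\theta$.

*Sequences.* By (F2) with $\eta=0$, $V[G_\theta]\subseteq V[g_\theta\times h]$ for an $\mathbb A_\theta\times\mathbb Q_{0,\theta}$-generic $g_\theta\times h$ over $V$. Lemma 5(b) gives the second assertion. The third holds since $\mathbb A_\theta\times\mathbb Q_{0,\theta}$ is ${<}\mu$-closed.

*Closure for $\eta>0$.* A decreasing sequence of length $\le\mu$ in $V[G_\eta]$ consists of elements of $V$, so it is coded by a sequence of ordinals, and by the second assertion for $\mathbb M_\eta$ it lies in $V[g_\eta]$. So the first paragraph applies.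

**(F4) Chain condition.** *If $\theta\le\lambda$ is regular and $\nu^\kappa<\theta$ for all $\nu<\theta$, then $\mathbb M_\theta$ is $\theta$-c.c.* Given $\theta$ conditions, let the support of $(p,q)$ consist of the coordinates of $p$ together with $\operatorname{dom}q$; it has size $\le\mu$. As $\nu^\mu<\theta$ for $\nu<\theta$, we may pass to $\theta$ conditions whose supports form a $\Delta$-system with root $a$. The root is bounded in $\theta$, and $|\mathcal N_\gamma|\le(|\gamma|+\kappa)^\kappa$, so there are fewer than $\theta$ possibilities for the restrictions of $p$ and $q$ to $a$. So two of the conditions agree on $a$, and then their union is a common extension. The hypothesis holds for $\theta=\lambda$, and, by GCH, for $\theta=\delta^+<\lambda$ with $\delta>\kappa$ regular, since then $\delta^\kappa=\delta$.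

**(F5) Cardinals.** *For $\theta$ as in (F4): cardinals $\le\kappa$ and $\theta$ are preserved, $\theta=\kappa^+$ in $V[G_\theta]$, and $V[G_\theta]\models2^\mu\ge\theta$.* Cardinals $\le\mu$ are preserved by (F3). A surjection $\mu\to\kappa$ would lie in $V[g_\theta]$ by (F3), contradicting the $\kappa$-c.c. of $\mathbb A_\theta$. The cardinal $\theta$ is preserved by (F4).

For infinite $\gamma<\theta$ let $f_\gamma=\bigcup\{q(\gamma)^{g_\gamma}:(p,q)\in G_\theta,\ \gamma\in\operatorname{dom}q\}$, a partial function from $\kappa$ to $2$. We claim that every $x\in{}^\mu2\cap V[g_\gamma]$ equals $\langle f_\gamma(\mu\zeta+j):j<\mu\rangle$ for some $\zeta<\kappa$. Let $\dot x$ be an $\mathbb A_\gamma$-name for an element of ${}^\mu2$ and $(p,q)$ a condition; we may assume $\gamma\in\operatorname{dom}q$. Since $q(\gamma)$ is forced to have size $\le\mu$ and $\mathbb A_\gamma$ is $\kappa$-c.c., some set in $V$ of size $\le\mu$ is forced to contain $\operatorname{dom}q(\gamma)$. There are $\kappa$ disjoint blocks $[\mu\zeta,\mu\zeta+\mu)$, so one of them is disjoint from this set. Replace $q(\gamma)$ by $q(\gamma)\cup\{(\mu\zeta+j,\dot x(j)):j<\mu\}$.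 The claim follows by density. Since $g_\gamma$ gives $\gamma$ distinct elements of ${}^\mu2$, one for each coordinate, $|\gamma|\le\kappa$ in $V[G_\theta]$. So $\theta=\kappa^+$ there. Finally, $g_\theta$ gives $\theta$ distinct subsets of $\mu$.

## 8. Too few ranks: proof of Theorem A

Let $G=G_\lambda$ be $\mathbb M_\lambda$-generic. By (F5), $\lambda=\kappa^+$ in $V[G]$ and cardinals $\le\kappa$ are preserved; by (F3) and $\mu>\omega$ there are no new countable sequences of ordinals. Suppose that in $V[G]$ there is an LCS space $X$ with $\kappa$ isolated points, without loss of generality $I_0(X)=\kappa$, and $\operatorname{ht}(X)\ge\lambda$. Let $\mathcal B$ be as in Lemma 2 and $S_P=\{A\cap P:A\in\mathcal B\}$. By Lemma 1(b), $S$ is a system and $\mathcal B\subseteq Th(S)$. By Lemma 2 and (R1),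
$$\text{in }V[G]:\quad\forall\alpha<\lambda\ \exists A\in Th(S)\quad\operatorname{rk}_{Th(S)}(A)\ge\alpha.\tag{6}$$

**Step 1: $S$ appears early.** All countable subsets of $\kappa$ in $V[G]$ are in $V$, and $|[\kappa]^{\le\omega}|^V=\kappa$ by GCH. So $\{(P,c):c\in S_P\}$ is coded by a subset of $\kappa$. By the $\lambda$-c.c. this subset has a name that involves fewer than $\lambda$ conditions. Each of them lies in some $\mathbb M_\eta$ with $\eta<\lambda$, and $G_\eta=G\cap\mathbb M_\eta$. So $S\in V[G_\eta]$ for all sufficiently large $\eta<\lambda$. Fix such an $\eta=\delta^+$ with $\delta>\kappa$ regular in $V$, and let $V'=V[G_\eta]$, $\mathbb A'=Add(\lambda\setminus\eta)$, $\mathbb Q=\mathbb Q_{\eta,\lambda}$.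

**Step 2: the hypotheses of Lemma 7 hold in $V'$.** By (F5) for $\theta=\eta$, in $V'$ we have $\kappa=\mu^+$ and $2^\mu\ge\eta>\kappa$. By (F3) there are no new ${<}\mu$-sequences of ordinals. So $\mu$ is still regular, $\mathbb A'$ is the same poset when computed in $V'$, and it is ${<}\mu$-closed there; as $\mu>\omega$, it adds no $\omega$-sequences of ordinals. Also $\mu^{<\mu}=\mu$ still holds, so $\mathbb A'$ is $\kappa$-c.c. By (F3), $\mathbb Q$ is $\kappa$-closed. $S$ is a system in $V'$, because a Cantor scheme in some $S_P$ in $V'$ would be one in $V[G]$. Finally $\lambda$ is inaccessible in $V'$, since $|\mathbb M_\eta|<\lambda$.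

**Step 3: all threads come from the Cohen part.** Take $g',h$ from (F2) for $\theta=\lambda$. Then $V'[g']\subseteq V[G]\subseteq V'[g'\times h]$, and by Lemma 5(b) and Step 2 these models have the same countable subsets of $\kappa$. So $Th(S)$ can only grow from left to right, and by Lemma 7 with $W=V'$ it does not grow at all:
$$\mathcal T:=Th(S)^{V[G]}=Th(S)^{V'[g']}.\tag{7}$$
Every $\omega$-sequence of elements of $\mathcal T$ in $V[G]$ lies in $V'[g']$: well-order $\mathcal T$ in $V'[g']$ and use Lemma 5(b). So, by induction through Definition 3, $\operatorname{rk}_{\mathcal T}$ is the same in $V[G]$ and in $V'[g']$. By (6) and (R5),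
$$\Xi:=\{\operatorname{rk}_{\mathcal T}(A):\emptyset\ne A\in\mathcal T\}\supseteq\lambda.\tag{8}$$

**Step 4: homogeneity leaves few ranks.** There may be $\lambda$ many threads in $V'[g']$, so we do not count threads. We count names up to permutation of coordinates. Let $\mathfrak N\in V'$ be the set of nice $Add([\eta,\eta+\kappa))$-names for subsets of $\kappa$; in $V'$, $|\mathfrak N|<\lambda$, as $\lambda$ is inaccessible there. Let $\emptyset\ne A\in\mathcal T$, $\xi=\operatorname{rk}_{\mathcal T}(A)$, and let $\dot A\in V'$ be a nice $\mathbb A'$-name for $A$. By the $\kappa$-c.c. it involves a set $a\subseteq\lambda\setminus\eta$ of at most $\kappa$ coordinates. There is a permutation $\pi\in V'$ of $\lambda\setminus\eta$ with $\pi[a]\subseteq[\eta,\eta+\kappa)$: take an injection of $a$ into $[\eta,\eta+\kappa)$ and extend it by a bijection between the complements of its domain and of its range in $\lambda\setminus\eta$, both of size $\lambda$. Let $g''=\pi g'$. It is $\mathbb A'$-generic over $V'$, $V'[g'']=V'[g']$, $\pi\dot A\in\mathfrak N$ and $(\pi\dot A)^{g''}=A$. Since $\mathcal T$ is $Th(S)$ as computed in $V'[g'']$,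 some $p\in g''$ forces $\operatorname{rk}_{Th(S)}(\pi\dot A)=\check\xi$. Hence
$$\Xi\subseteq\{\xi:\ \exists\dot b\in\mathfrak N\ \exists p\in\mathbb A'\quad p\Vdash_{\mathbb A'}\operatorname{rk}_{Th(S)}(\dot b)=\check\xi\}\in V'.\tag{9}$$
For each $\dot b$, conditions forcing different values $\xi$ are incompatible, so by the $\kappa$-c.c. there are at most $\mu$ such $\xi$. So the right side of (9) has size at most $|\mathfrak N|\cdot\mu<\lambda$ in $V'$, where $\lambda$ is a cardinal. This contradicts (8).

So in $V[G]$ every LCS space with $\kappa$ isolated points has height $<\kappa^+$. For $\mu=\omega_1$ we have $\kappa=\omega_2$ and $\lambda=\omega_3$ in $V[G]$, and CH holds because it holds in $V$ and there are no new reals. This proves Theorem A. $\square$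

The bound $<\kappa^+$ is sharp: every $\alpha$ with $0<\alpha<\kappa^+$ is the height of an LCS space with $\kappa$ isolated points. By Example 3 the ordinal space $\omega^\alpha$ has height $\alpha$, and it has at most $\kappa$ points; add $\kappa$ isolated points.

## 9. The exact consistency strength: proof of Corollary C

**Proof of (1).** Suppose ZFC + "there is an inaccessible cardinal" is consistent. Given a model, pass to its $L$, where GCH holds and the cardinal is still inaccessible, and apply Theorem A with $\mu=\omega_1$, $\kappa=\omega_2$. In the extension no LCS space of height $\omega_3$ has $\omega_2$ isolated points. Conversely, in a model of ZFC without such a space, $\omega_3$ is inaccessible in $L$ by B(iii) with $\kappa=\omega_2$, so its $L$ is a model of ZFC with an inaccessible cardinal. The second sentence of (1) follows, since ZFC proves the existence of the space iff ZFC + "there is no such space" is inconsistent.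

**Proof of (2).** For $n\ge2$ apply Theorem A with $\mu=\omega_{n-1}$, which is regular and uncountable, over a model of $V=L$ with an inaccessible cardinal. In the extension $\kappa=\omega_n$, $\lambda=\omega_{n+1}$, and the space does not exist; so ZFC does not prove that it does. For $n=0$ use B(i) with $\kappa=\omega$, as $2^{<\omega}=\omega$. For $n=1$ use B(i) if CH holds, and B(ii) if $2^\omega\ge\omega_2$. $\square$

Thus, assuming Con(ZFC + an inaccessible cardinal), ZFC does not prove that there is an LCS space $X$ with $\operatorname{ht}(X)=\omega_3$ and $|I_0(X)|=\omega_2$, and the assumption is optimal. By Theorem B, whenever the space does not exist, $\omega_3$ is inaccessible in $L$ and $2^\omega\le\omega_2<2^{\omega_1}$.
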